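\title{Zeros of the Brownian sheet on a common slice}

\begin{abstract}
Let $B(s,t)$, $s,t\ge0$, be a Brownian sheet in $\mathbf{R}^d$. For fixed $s>0$ the slice $t\mapsto B(s,t)$ is a rescaled Brownian motion, which for $d\ge2$ has no zero at positive times; yet for $d\in\{2,3\}$ some exceptional slices do have zeros. We determine how many zeros a slice can have, simultaneously for all $s>0$. For $d=3$, almost surely no slice has two zeros. For $d=2$, almost surely every interval of values of $s$ contains a set of Hausdorff dimension one of slices whose zeros accumulate at $0$ and at $\infty$, and it contains a slice that vanishes on a Cantor set. Thus all slices have finitely many zeros when $d=3$, but not when $d=2$.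
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{Brownian sheet} in $\mathbf{R}^d$ is a continuous centered Gaussian process $B=\{B(s,t)\}_{s,t\ge0}$ with values in $\mathbf{R}^d$ and covariances
\[
\operatorname{Cov}\bigl(B_i(s,t),B_j(u,v)\bigr)=\min(s,u)\,\min(t,v)\,\delta_{i,j}.
\]
For nonrandom $s>0$ the process $t\mapsto s^{-1/2}B(s,t)$ is a standard $d$-dimensional Brownian motion. The sheet is therefore a continuous family of Brownian paths $B(s,\cdot)$, its \emph{slices}, indexed by $s$. A property that Brownian motion has almost surely holds for each fixed slice, and for almost every slice by Fubini's theorem, but there are uncountably many slices and the property may fail for some of them.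

We study the zeros of the slices,
\[
Z_s=\{t>0: B(s,t)=0\},\qquad s>0,
\]
so that $\{s\}\times Z_s$ is the intersection of the zero set $B^{-1}\{0\}$ with the line $\{s\}\times(0,\infty)$. For $d=1$ a fixed slice has infinitely many zeros. For $d\ge2$ Brownian motion does not return to its starting point, so a fixed slice has none. By a theorem of Orey and Pruitt,
\begin{equation}\label{eq:OP}
P\bigl(Z_s\ne\varnothing\text{ for some }s>0\bigr)>0\quad\text{if and only if}\quad d\le3 .
\end{equation}
So $d=2$ and $d=3$ are the dimensions in which zeros exist, but only on exceptional slices. The following question is posed in \cite{Kh}.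

\medskip
\noindent\textbf{Question.} \emph{Let $d\in\{2,3\}$. Is it true that, outside a single null set, $Z_s$ is finite for all $s>0$?}
\medskip

A count suggests what to expect. A slice with $k$ zeros is a point $(s,t_1,\dots,t_k)$ of a $(k+1)$-dimensional parameter space at which $k$ vectors of $\mathbf{R}^d$ vanish. When a parameter moves by $\varepsilon^2$ the sheet moves by about $\varepsilon$. Cut a compact piece of the parameter space, on which the $t_i$ are separated, into cells of side $\varepsilon^2$. There are about $\varepsilon^{-2(k+1)}$ cells, and at the corner of a cell all $k$ vectors are $\varepsilon$-small with probability about $\varepsilon^{dk}$. The expected number of candidate cells is about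
\begin{equation}\label{eq:count}
\varepsilon^{\,dk-2(k+1)} .
\end{equation}
For $d=3$ the exponent is $k-2$. One zero should be possible and three should not, while $k=2$ is critical and the count is silent. For $d=2$ the exponent is $-2$ for every $k$. Any finite number of zeros should be possible, and the number of candidates is of the same order as the number of all $s$-intervals of length $\varepsilon^2$, which suggests that the exceptional slices form a set of dimension one. The count says nothing about infinitely many zeros on one slice, because the constants hidden in \eqref{eq:count} depend on $k$.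

The answer to the Question is yes for $d=3$ and no for $d=2$.

\begin{theorem}[$d=3$]\label{thm:three}
Fix $x_1,x_2\in\mathbf{R}^3$. Almost surely there are no $s>0$ and $0<t_1<t_2$ with $B(s,t_1)=x_1$ and $B(s,t_2)=x_2$.
\end{theorem}

With $x_1=x_2=0$ this says that almost surely every $Z_s$ has at most one point. For $d=2$, let $\mathcal{E}$ be the random set of all $s>0$ such that $Z_s$ accumulates both at $0$ and at $\infty$.

\begin{theorem}[$d=2$]\label{thm:two}
Almost surely, $\mathcal{E}\cap[p,q]\ne\varnothing$ for all $0<p<q$.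
\end{theorem}

So the slices with infinitely many zeros are dense. The zeros in Theorem~\ref{thm:two} escape to the ends of the slice, and one may ask whether finiteness holds at least on compact subsets of $(0,\infty)$. It does not.

\begin{theorem}[$d=2$]\label{thm:more}
\begin{itemize}
\item[(a)] Almost surely, for all $0<p<q$, the set $\mathcal{E}\cap[p,q]$ has Hausdorff dimension $1$ and Lebesgue measure $0$.
\item[(b)] Almost surely, for all $0<p<q$, there are $s\in[p,q]$ and a compact set $J\subset(0,\infty)$ such that $Z_s\cap J$ contains a homeomorphic copy of the Cantor set. In particular $Z_s\cap J$ is uncountable.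
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:class}
Let $d\ge2$. Almost surely, $\sup_{s>0}\#Z_s$ equals $\infty$ if $d=2$ (and some $Z_s$ is uncountable), equals $1$ if $d=3$, and equals $0$ if $d\ge4$.
\end{corollary}

All proofs compare moments of the volume of parameters at which the sheet is $\varepsilon$-small. In Section~\ref{sec:three} we stop at the first slice that has two zeros and show that the volume accumulated afterwards would exceed its own mean by an unbounded factor. In Section~\ref{sec:blocks} a second-moment bound that is uniform in the number of required zeros produces infinitely many. In Section~\ref{sec:cantor} we show that each zero of a configuration can be split into two, and iterate. Section~\ref{sec:class} proves Corollary~\ref{cor:class}.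

\section{Markov properties and Gaussian determinants}\label{sec:tools}

The probability space is complete. The letters $c,C$ denote positive finite constants that may change from line to line; they depend on the intervals fixed in each proof and on nothing else, unless a subscript says so. We write $|J|$ for the length of an interval $J$.

\subsection*{Regularity and increments}
Almost surely $B$ is locally H\"older continuous of every order $a<1/2$. Expanding the covariance gives, for $0\le a\le b$ and $0\le a'\le b'$,
\begin{equation}\label{eq:incr}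
\operatorname{Cov}\bigl(B_1(s,b)-B_1(s,a),\,B_1(s',b')-B_1(s',a')\bigr)=\min(s,s')\,\bigl|[a,b]\cap[a',b']\bigr| ,
\end{equation}
and the same holds with the roles of the two parameters exchanged.

\subsection*{Markov properties}
Let $\mathcal{F}_a=\sigma(B(s,t):s\le a,\ t\ge0)$ and $\mathcal{G}_m=\sigma(B(s,t):s\ge0,\ t\le m)$. By \eqref{eq:incr}, the process $B(\cdot,m+\cdot)-B(\cdot,m)$ has the covariance of a Brownian sheet and is uncorrelated with every $B(s,t)$, $t\le m$. It is thus a Brownian sheet independent of $\mathcal{G}_m$. By symmetry, $B(a+\cdot,\cdot)-B(a,\cdot)$ is a Brownian sheet independent of $\mathcal{F}_a$. We need the second property at random times.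

\begin{lemma}[Strong Markov property]\label{lem:smp}
Let $\sigma$ be an $(\mathcal{F}_s)$-stopping time. On $\{\sigma<\infty\}$, the process $\widetilde{B}(r,t)=B(\sigma+r,t)-B(\sigma,t)$ is, conditionally on $\mathcal{F}_\sigma$, a Brownian sheet.
\end{lemma}

\begin{proof}
Let $F\in\mathcal{F}_\sigma$ with $F\subset\{\sigma<\infty\}$, and let $\varphi$ be a bounded continuous function of finitely many values of a path. Put $\sigma_n=2^{-n}(\lfloor2^n\sigma\rfloor+1)$, so that $\sigma_n\downarrow\sigma$. For each value $a=k2^{-n}$, the event $F\cap\{\sigma_n=a\}=F\cap\{a-2^{-n}\le\sigma<a\}$ lies in $\mathcal{F}_a$. The Markov property at $a$, summed over $k$, gives $E[\mathbf{1}_F\,\varphi(B(\sigma_n+\cdot,\cdot)-B(\sigma_n,\cdot))]=P(F)\,E\varphi(B)$. By path continuity we may let $n\to\infty$, and such $\varphi$ determine the law of a process.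
\end{proof}

The slice $B(\sigma,\cdot)$ is $\mathcal{F}_\sigma$-measurable on $\{\sigma<\infty\}$, because $s\mapsto B(s,t)$ is continuous and adapted. So in a conditional expectation given $\mathcal{F}_\sigma$ we may treat $B(\sigma,\cdot)$ as a fixed path and average over $\widetilde{B}$.

\subsection*{Determinants}
Let $Y=(Y_1,\dots,Y_n)$ be linear combinations of values of $B$. Each $Y_a$ lies in $\mathbf{R}^d$, and the $d$ coordinates are independent copies of one Gaussian vector in $\mathbf{R}^n$. We write $\det(Y)$ for the determinant of the covariance matrix of this vector; all variances and covariances below are likewise per coordinate. If $\det(Y)>0$, the density of $Y$ on $(\mathbf{R}^d)^n$ is continuous, is largest at the origin, and has there the value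
\begin{equation}\label{eq:density}
(2\pi)^{-dn/2}\det(Y)^{-d/2}.
\end{equation}
Let $\mathcal{H}$ be a family of values of $B$, or the $\sigma$-field that it generates. The \emph{conditional covariance matrix} $\operatorname{Cov}(Y\,|\,\mathcal{H})$ is the covariance matrix of the residuals that remain when each $Y_a$ is projected, in $L^2$, onto the closed linear span of $\mathcal{H}$. It is deterministic, and $\det(Y\,|\,\mathcal{H})$ denotes its determinant. We use four facts.
\begin{itemize}
\item[(D1)] \emph{Chain rule.} $\det(Y,W)=\det(Y)\det(W\,|\,Y)$, and if $\det(Y)>0$ then $\operatorname{Cov}(W\,|\,Y)=\Sigma_{WW}-\Sigma_{WY}\Sigma_{YY}^{-1}\Sigma_{YW}$, where the $\Sigma$'s are the blocks of the covariance matrix of $(Y,W)$.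
\item[(D2)] \emph{Monotonicity.} If $\mathcal{H}\subset\mathcal{H}'$ then $\det(Y\,|\,\mathcal{H}')\le\det(Y\,|\,\mathcal{H})$. Indeed, for $\lambda\in\mathbf{R}^n$ the number $\lambda^{\top}\operatorname{Cov}(Y\,|\,\mathcal{H})\lambda$ is the squared distance from $\sum_a\lambda_aY_a$ to the span of $\mathcal{H}$, which decreases when $\mathcal{H}$ grows; and $0\le A\le A'$ as quadratic forms implies $\det A\le\det A'$.
\item[(D3)] \emph{Restarting.} If $t_1,\dots,t_n\ge m$ and $\widehat{B}=B(\cdot,m+\cdot)-B(\cdot,m)$, then the residuals of the $B(s_a,t_a)$ given $\mathcal{G}_m$ are the $\widehat{B}(s_a,t_a-m)$. So $\det\bigl((B(s_a,t_a))_a\,|\,\mathcal{G}_m\bigr)$ is the unconditional determinant for a sheet at the points $(s_a,t_a-m)$. The same holds for $\mathcal{F}_a$ and the first parameter.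
\item[(D4)] A linear change of $Y$ with determinant $\pm1$ does not change $\det(Y)$. For instance, passing to increments gives $\det(B(s,t_1),\dots,B(s,t_n))=\prod_ks(t_k-t_{k-1})$ for $0=t_0<t_1<\dots<t_n$.
\end{itemize}

\section{Dimension three: no slice has two zeros}\label{sec:three}

\subsection{Three zeros are excluded by counting}

The count \eqref{eq:count} is rigorous when its exponent is positive. Let $d=3$, fix $0<p<q$ and compact intervals $J_1<J_2<J_3$ in $(0,\infty)$, and suppose $B(s,t_i)=0$ for some $s\in[p,q]$ and $t_i\in J_i$. Round $s,t_1,t_2,t_3$ down to the grid $\eta\mathbf{Z}$, with $\eta$ small. If $H$ is the H\"older constant of order $0.46$ of $B$ on a large square, the rounded points satisfy $|B(\bar{s},\bar{t}_i)|\le2H\eta^{0.46}$. There are at most $C\eta^{-4}$ rounded quadruples, and for each of them the density of $(B(\bar{s},\bar{t}_i))_{i\le3}$ on $\mathbf{R}^9$ is bounded by \eqref{eq:density} and (D4), since the intervals are separated from each other and from $0$. Hence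
\[
P(\text{such }s,t_1,t_2,t_3\text{ exist})\le P(2H\eta^{0.01}>1)+C\eta^{-4}(\eta^{0.45})^{9}\longrightarrow0\qquad(\eta\to0).
\]
A union over rational endpoints shows that almost surely $\#Z_s\le2$ for all $s>0$, which already answers the Question for $d=3$. For two zeros the last term becomes $\eta^{-3}(\eta^{a})^6$ with $a<1/2$, and it diverges. Theorem~\ref{thm:three} is about this critical case.

\subsection{A model: planar Brownian motion misses points}

The count for a planar Brownian motion $W$ to hit a point is also critical: $\varepsilon^{-2}$ time cells, each successful with probability $\varepsilon^2$. The following proof of this standard fact is the model for the proof of Theorem~\ref{thm:three}; the fact itself is used in Sections~\ref{sec:blocks} and~\ref{sec:cantor}.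

\begin{lemma}\label{lem:planar}
Let $W$ be a planar Brownian motion started at $0$ and let $x\in\mathbf{R}^2$. Almost surely $W(t)\ne x$ for all $t>0$.
\end{lemma}

\begin{proof}
Fix $0<p<q$, let $\sigma=\inf\{t\in[p,q]:W(t)=x\}$, and let $L_\varepsilon=\int_p^{q+1}\mathbf{1}\{|W(t)-x|\le\varepsilon\}\,dt$. The density of $W(t)$ is at most $(2\pi p)^{-1}$ for $t\ge p$, so $EL_\varepsilon\le C\varepsilon^2$. For $r\ge\varepsilon^2$ the density of $W(r)$ is at least $e^{-1/2}(2\pi r)^{-1}$ on the disk of radius $\varepsilon$ about $0$. By the strong Markov property, on $\{\sigma<\infty\}$ the conditional mean of $L_\varepsilon$ given the past of $\sigma$ is at least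
\[
\int_{\varepsilon^2}^1P(|W(r)|\le\varepsilon)\,dr\ge\frac{\varepsilon^2}{2\sqrt{e}}\int_{\varepsilon^2}^1\frac{dr}{r}=\frac{\varepsilon^2}{2\sqrt{e}}\log\frac1{\varepsilon^2}.
\]
Therefore $P(\sigma<\infty)\le C/\log(1/\varepsilon)\to0$. Take a union over rational $p<q$.
\end{proof}

Criticality appears as $dr/r$: each dyadic scale $r\approx2^{-j}$ between $\varepsilon^2$ and $1$ contributes the same amount $c\varepsilon^2$, and the number of scales is unbounded.

\subsection{Most scales are good at every point}

For the sheet, let $\sigma$ be the first $s$ whose slice $f=B(\sigma,\cdot)$ satisfies $f(t_1)=x_1$ and $f(t_2)=x_2$ for some $t_1,t_2$. At $s=\sigma+r$ the slice is $f+\widetilde{B}(r,\cdot)$, and the fresh part has size $\sqrt{r}$. For any $t_1',t_2'$ with $|f(t_i')-x_i|\le M\sqrt{r}$, the new slice is within $\varepsilon$ of $x_i$ at $t_i'$, $i=1,2$, with probability about $(\varepsilon/\sqrt{r})^6$. If such $t_i'$ fill windows of length $r$, as they do near a fixed time of a Brownian path, then the scale $r\approx2^{-j}$ contributes volume $2^{-3j}$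 times probability $\varepsilon^62^{3j}$, the same amount for all $j$.

The difficulty is that $f$ is an exceptional slice and the $t_i$ are exceptional times, so we need a bound that holds at all points $(s,t)$ at once. H\"older continuity of order $a<1/2$ is such a bound, but it only guarantees windows of length about $r^{1/(2a)}$. Scale $j$ then contributes $\varepsilon^62^{(2-1/a)j}$, and since $1/a>2$ the sum over $j$ converges. The remedy is to ask for the exact Brownian size $M2^{-j/2}$ of the oscillation at most scales only. At a fixed point, the probability that a quarter of the first $n$ scales fail is exponentially small in $n$, with a rate that we can make as large as we wish by taking $M$ large, and this beats a union bound over a fine grid.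

Fix $0<p<q$ and $T>0$. For $f\in C([0,T+1];\mathbf{R}^3)$, $t\in[0,T]$ and $j\ge1$ let
\[
\operatorname{osc}_j(f,t)=\sup_{0\le u\le2^{-j}}|f(t+u)-f(t)| .
\]
For $M>0$, let $\mathcal{K}_n(M)$ be the set of paths $f$ such that
\begin{equation}\label{eq:good}
\#\{1\le j\le n:\operatorname{osc}_j(f,t)>M2^{-j/2}\}\le n/4\qquad\text{for all }t\in[0,T].
\end{equation}
This set is closed in the uniform topology. Indeed, $f\mapsto\operatorname{osc}_j(f,t)$ is continuous, and the complement of $\mathcal{K}_n(M)$ is the union, over $t$ and over sets $S\subset\{1,\dots,n\}$ with $\#S>n/4$, of the open sets $\bigcap_{j\in S}\{\operatorname{osc}_j(\cdot,t)>M2^{-j/2}\}$.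

\begin{lemma}\label{lem:scales}
There is a deterministic $M<\infty$ such that almost surely, for all large $n$, $B(s,\cdot)\in\mathcal{K}_n(M)$ for all $s\in[p,q]$.
\end{lemma}

\begin{proof}
\emph{A fixed point.} Let $0<\bar{s}\le q$ and $\bar{t}\in[0,T]$. The oscillations at different scales are dependent, since their windows are nested, so we bound them by independent pieces. Let $W(u)=B(\bar{s},\bar{t}+u)-B(\bar{s},\bar{t})$ and
\[
D_i=\sup_{2^{-i-1}\le u\le2^{-i}}|W(u)-W(2^{-i-1})|,\qquad\xi_i=2^{(i+1)/2}\sqrt{q/\bar{s}}\;D_i,\qquad i\ge1 .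
\]
The $\xi_i$ are independent, each has the law of $\sqrt{q}\sup_{[0,1]}|\beta|$ with $\beta$ a three-dimensional Brownian motion, and $D_i\le2^{-i/2}\xi_i$. If $u\in[2^{-i_0-1},2^{-i_0}]$ then, since $W(0)=0$,
\[
|W(u)|\le|W(u)-W(2^{-i_0-1})|+\sum_{i>i_0}|W(2^{-i})-W(2^{-i-1})|\le\sum_{i\ge i_0}D_i .
\]
Thus $\operatorname{osc}_j:=\operatorname{osc}_j(B(\bar{s},\cdot),\bar{t})\le\sum_{i\ge j}2^{-i/2}\xi_i$, and for $M'>0$
\[
\mathbf{1}\{\operatorname{osc}_j>M'2^{-j/2}\}\le\frac1{M'}\sum_{i\ge j}2^{-(i-j)/2}\xi_i .
\]
Sum over $1\le j\le n$ and let $c_0=\sum_{m\ge0}2^{-m/2}$. The coefficient of $\xi_i$ is $\sum_{j\le\min(i,n)}2^{-(i-j)/2}\le w_i$, where $w_i=c_0$ for $i\le n$ and $w_i=c_02^{-(i-n)/2}$ for $i>n$. So the number $N_n$ of $j\le n$ with $\operatorname{osc}_j>M'2^{-j/2}$ is at most $\frac1{M'}\sum_iw_i\xi_i$. Let $\phi(w)=Ee^{w\xi_1}$, which is finite because $\xi_1$ has Gaussian tails, and let $\kappa=\log\phi(c_0)$. The function $\log\phi$ is convex and vanishes at $0$, so $\log\phi(w)\le\kappa w/c_0$ on $[0,c_0]$. Also $\sum_iw_i/c_0\le n+c_0$.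 By Markov's inequality and independence,
\[
P(N_n\ge n/4)\le e^{-M'n/4}\prod_i\phi(w_i)\le e^{-M'n/4+\kappa(n+c_0)}=e^{\kappa c_0}\,2^{-7n}
\]
for the choice $M'=4\kappa+28\log2$, which depends only on $q$.

\emph{All points.} The grid $2^{-3n}\mathbf{Z}^2$ has at most $C2^{6n}$ points in $[p/2,q]\times[0,T]$. By the Borel--Cantelli lemma, almost surely for all large $n$ we have $N_n<n/4$ at all of them. Given $(s,t)\in[p,q]\times[0,T]$, round both coordinates down to a grid point $(\bar{s},\bar{t})$; for large $n$ we have $\bar{s}\ge p/2$. With $H$ the H\"older constant of order $1/3$ on $[p/2,q]\times[0,T+1]$,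
\[
|B(s,t+u)-B(\bar{s},\bar{t}+u)|\le2H2^{-n}\le2^{-n/2}\qquad(0\le u\le1)
\]
for large $n$. Hence $\operatorname{osc}_j(B(s,\cdot),t)\le\operatorname{osc}_j(B(\bar{s},\cdot),\bar{t})+2\cdot2^{-j/2}$ for all $j\le n$, and $M=M'+2$ works.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:three}}

By a countable union over rational endpoints, it suffices to fix $0<p<q$ and intervals $J_i=[\alpha_i,\beta_i]$ with $0<\alpha_1<\beta_1<\alpha_2<\beta_2$, and to show that
\[
\sigma=\inf\{s\in[p,q]:B(s,t_1)=x_1\text{ and }B(s,t_2)=x_2\text{ for some }t_1\in J_1,\ t_2\in J_2\}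
\]
is almost surely infinite ($\inf\varnothing=\infty$). The process $\Delta(s)=\sum_{i=1,2}\min_{t\in J_i}|B(s,t)-x_i|$ is continuous and adapted, and $\{\sigma\le s\}=\{\min_{[p,\min(s,q)]}\Delta=0\}$ for $s\ge p$. So $\sigma$ is a stopping time and the infimum is attained when $\sigma<\infty$. To make room for the windows, fix $h\in(0,1)$ with $\beta_1+h<\alpha_2$, let $J_i'=[\alpha_i,\beta_i+h]$ and $T=\beta_2+h$, and fix $j_0\ge1$ with $2^{-j_0}\le h$. Let $M$ be as in Lemma~\ref{lem:scales}.

\emph{The mean occupation volume.} For $0<\varepsilon\le1$ let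
\[
L_\varepsilon=\int_p^{q+1}ds\int_{J_1'}dt_1\int_{J_2'}dt_2\;\mathbf{1}\{|B(s,t_i)-x_i|\le\varepsilon,\ i=1,2\}.
\]
By \eqref{eq:density} and (D4), the density of $(B(s,t_1),B(s,t_2))$ is at most $(2\pi)^{-3}(s^2t_1(t_2-t_1))^{-3/2}$. This is bounded, because $s\ge p$, $t_1\ge\alpha_1$ and $t_2-t_1\ge\alpha_2-\beta_1-h>0$. So $EL_\varepsilon\le C\varepsilon^6$.

\emph{The volume after $\sigma$.} Let $\varepsilon=2^{-n/2}$ and $G_n=\{\sigma<\infty,\ B(\sigma,\cdot)\in\mathcal{K}_n(M)\}$. Since $\mathcal{K}_n(M)$ is closed, $G_n\in\mathcal{F}_\sigma$. Keep only the part $s\in[\sigma,\sigma+1]\subset[p,q+1]$ of the integral $L_\varepsilon$. Lemma~\ref{lem:smp} gives $EL_\varepsilon\ge E[\Upsilon_\varepsilon(B(\sigma,\cdot));G_n]$, where for a deterministic path $f$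
\[
\Upsilon_\varepsilon(f)=\int_0^1dr\int_{J_1'}dt_1'\int_{J_2'}dt_2'\;P\bigl(|f(t_i')+B(r,t_i')-x_i|\le\varepsilon,\ i=1,2\bigr).
\]
We bound $\Upsilon_\varepsilon(f)$ from below for each $f\in\mathcal{K}_n(M)$ that has points $t_i\in J_i$ with $f(t_i)=x_i$. The bound is proved path by path, so no measurable choice of $t_i$ is needed.

By \eqref{eq:good} at $t_1$ and at $t_2$, at least $n/2-j_0$ indices $j\in[j_0,n]$ satisfy $\operatorname{osc}_j(f,t_i)\le M2^{-j/2}$ for both $i$. Fix such a $j$, and let $r\in[2^{-j},2^{1-j}]$ and $t_i'\in[t_i,t_i+2^{-j}]\subset J_i'$. Then $|f(t_i')-x_i|\le M\sqrt{r}$ and $\varepsilon\le\sqrt{r}$. The event in the integrand says that $B(r,t_i')/\sqrt{r}$ lies in a ball of radius $\varepsilon/\sqrt{r}\le1$ whose center has norm at most $M$, for $i=1,2$. The pair $(B(r,t_1'),B(r,t_2'))/\sqrt{r}$ is a standard Brownian motion observed at times $t_1'$ and $t_2'$. As $(t_1',t_2')$ ranges over the compact set $J_1'\times J_2'$, on which $0<t_1'<t_2'$, its density is bounded below by some $c_*>0$ on $\{|z_1|,|z_2|\le M+1\}$. The probability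 is thus at least $c\,\varepsilon^6r^{-3}\ge c\,\varepsilon^62^{3j}/8$. The region of $(r,t_1',t_2')$ has volume $2^{-3j}$, so the index $j$ contributes at least $c'\varepsilon^6$. The $r$-intervals of different indices $j\ge1$ do not overlap and lie in $[0,1]$. Therefore $\Upsilon_\varepsilon(f)\ge c'\varepsilon^6(n/2-j_0)$, and
\[
C\varepsilon^6\ge EL_\varepsilon\ge c'\varepsilon^6(n/2-j_0)\,P(G_n).
\]
So $P(G_n)\to0$. By Lemma~\ref{lem:scales}, almost every point of $\{\sigma<\infty\}$ lies in $G_n$ for all large $n$, so $P(\{\sigma<\infty\}\setminus G_n)\to0$. Hence $P(\sigma<\infty)=0$. \qed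

\begin{remark}
The dimension enters only in the balance of exponents. In $\mathbf{R}^d$ the mean volume is $C\varepsilon^{2d}$ and scale $j$ contributes $c\,\varepsilon^{2d}2^{(d-3)j}$. For $d=2$ these contributions are summable and no contradiction arises.
\end{remark}

\section{Dimension two: zeros near $0$ and near $\infty$}\label{sec:blocks}

From here through Section~\ref{sec:cantor}, $d=2$. Let $\chi_\varepsilon(x)=(\pi\varepsilon^2)^{-1}\mathbf{1}\{|x|\le\varepsilon\}$ for $x\in\mathbf{R}^2$. If $Y_1,\dots,Y_n$ are values of $B$ with $\det(Y)>0$, then $E\prod_a\chi_{\varepsilon_a}(Y_a)$ is the average of the density of $Y$ over a product of disks centered at $0$. By \eqref{eq:density},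
\begin{equation}\label{eq:avg}
E\prod_{a=1}^n\chi_{\varepsilon_a}(Y_a)\le\frac{(2\pi)^{-n}}{\det(Y)},\qquad\text{with convergence to the right side as }\max_a\varepsilon_a\to0 .
\end{equation}
The determinant appears to the power $d/2=1$; this is how the dimension enters. The basic determinant is that of two points. For $m\ge0$, $s,s'>0$ and $t,t'>m$, (D3) gives
\begin{equation}\label{eq:pair}
\begin{aligned}
\det\bigl(B(s,t),B(s',t')\,|\,\mathcal{G}_m\bigr)&=ss'(t-m)(t'-m)-\min(s,s')^2\,(\min(t,t')-m)^2\\
&=ss'(t-m)(t'-m)(1-r\tau),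
\end{aligned}
\end{equation}
where
\[
r=\frac{\min(s,s')}{\max(s,s')},\qquad\tau=\frac{\min(t,t')-m}{\max(t,t')-m}.
\]

\subsection{One block}\label{sub:one}

We first look for a slice with one zero in the block $T=[1,e^\ell]$. By \eqref{eq:avg}, $E\chi_\varepsilon(B(s,t))\to(2\pi st)^{-1}$, and $\int_Tdt/t=\ell$. So the normalized occupation time
\[
L^\varepsilon(s)=\frac{2\pi s}{\ell}\int_T\chi_\varepsilon(B(s,t))\,dt
\]
has mean tending to $1$. For fixed $s$ it vanishes for small $\varepsilon$, by Lemma~\ref{lem:planar}; the measure $L^\varepsilon(s)\,ds$ concentrates on the slices that come close to $0$. To see that its mass does not disappear we compute a second moment. For $s\ne s'$, apply \eqref{eq:avg} and \eqref{eq:pair} with $m=0$, and substitute $v=\log t$, $v'=\log t'$, so that $\tau=e^{-|v-v'|}$: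
\[
E\,L^\varepsilon(s)L^\varepsilon(s')\le\frac1{\ell^2}\iint_{T^2}\frac{ss'\,dt\,dt'}{ss'tt'(1-r\tau)}=\frac1{\ell^2}\iint_{[0,\ell]^2}\frac{dv\,dv'}{1-re^{-|v-v'|}} .
\]
For any interval $\mathcal{V}$ of length $\lambda$ and any $0\le r<1$, the identity $\frac1{1-x}=1+\frac{x}{1-x}$ gives
\begin{equation}\label{eq:logint}
\iint_{\mathcal{V}^2}\frac{dv\,dv'}{1-re^{-|v-v'|}}\le\lambda^2+2\lambda\int_0^\infty\frac{re^{-w}}{1-re^{-w}}\,dw=\lambda^2+2\lambda\log\frac1{1-r}.
\end{equation}
Hence $E\,L^\varepsilon(s)L^\varepsilon(s')\le1+\frac2\ell\log\frac1{1-r}$. The correlation between nearby slices costs a logarithm of $|s-s'|$, and the coefficient is inversely proportional to the \emph{logarithmic} length of the block. In the variable $v=\log t$ the two slices interact only near the diagonal $v=v'$, which is a fraction of order $1/\ell$ of the square.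

To obtain many zeros on one slice we multiply such factors, one for each block. With $K$ blocks of equal logarithmic length the bound contains $(\frac2\ell\log\frac1{1-r})^K$. This is integrable for each $K$, but $\int_0^1(c\log\frac1x)^K\,dx=c^KK!$ is unbounded in $K$, and the bound is useless in the limit. With variable lengths, $1+x\le e^x$ bounds the product by $(1-r)^{-2\sum_k1/\ell_k}$, which stays integrable when $\sum_k1/\ell_k$ is small. The half-line $(0,\infty)$ has infinite logarithmic length at both ends, so there is room for such blocks.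

\subsection{Chains of blocks}

Fix $I=[p,q]$ with $0<p<q$. A \emph{chain} is a family of intervals $T_k=[e^{a_k},e^{b_k}]$, $1\le k\le n$, with $\ell_k:=b_k-a_k\ge1$ and $a_{k+1}\ge b_k+1$. The gaps let us condition on the past of the previous block without making the next one degenerate. Put
\[
L_k^\varepsilon(s)=\frac{2\pi s}{\ell_k}\int_{T_k}\chi_\varepsilon(B(s,t))\,dt,\qquad\nu^\varepsilon(ds)=\prod_{k=1}^nL_k^\varepsilon(s)\,ds\quad\text{on }I,
\]
and for $0<\delta<1/4$
\[
\theta(\delta)=|I|^{-2}\iint_{I^2}e^{3\delta}\Bigl(\frac{q}{|s-s'|}\Bigr)^{4\delta}ds\,ds'<\infty .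
\]
Since $q/|s-s'|\ge1$ on $I^2$, the integrand decreases to $1$ as $\delta\downarrow0$, and $\theta(\delta)\to1$.

\begin{proposition}\label{prop:chain}
For every chain and every $\delta\ge\sum_k1/\ell_k$ the following hold.
\begin{itemize}
\item[(a)] $\liminf_{\varepsilon\to0}E\nu^\varepsilon(I)\ge|I|$.
\item[(b)] For all $\varepsilon>0$ and all $s\ne s'$ in $I$,
$\ E\prod_kL_k^\varepsilon(s)L_k^\varepsilon(s')\le e^{3\delta}\bigl(q/|s-s'|\bigr)^{4\delta}$.
\item[(c)] If $\delta<1/4$ then $\limsup_{\varepsilon\to0}P\bigl(\nu^\varepsilon(I)<|I|/2\bigr)\le4(\theta(\delta)-1)$.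
\end{itemize}
\end{proposition}

\begin{proof}
(a) For $s\in I$, $t_k\in T_k$ and $t_0=0$, (D4) gives $0<\det(B(s,t_1),\dots,B(s,t_n))=\prod_ks(t_k-t_{k-1})\le\prod_kst_k$. By \eqref{eq:avg} and Fatou's lemma,
\[
\liminf_{\varepsilon\to0}E\nu^\varepsilon(I)\ge\int_I\prod_k\Bigl[\frac{2\pi s}{\ell_k}\int_{T_k}\frac{dt}{2\pi st}\Bigr]ds=|I| .
\]

(b) Let $Y=(B(s,t_k),B(s',t_k'))_{k\le n}$ with $t_k,t_k'\in T_k$. By (D1), $\det(Y)$ is the product over $k$ of the conditional determinants of the $k$th pair given the earlier pairs. Let $m_1=0$ and $m_k=e^{b_{k-1}}$ for $k>1$, so that $m_k\le e^{a_k-1}$. The earlier pairs belong to $\mathcal{G}_{m_k}$, so by (D2) and \eqref{eq:pair}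
\[
\det(Y)\ge\prod_kss'(t_k-m_k)(t_k'-m_k)(1-r\tau_k)>0,
\]
with $\tau_k$ computed from $t_k,t_k',m_k$. By \eqref{eq:avg} with $2n$ variables, the expectation in (b) is at most the product over $k$ of
\[
\frac1{\ell_k^2}\iint_{T_k^2}\frac{dt\,dt'}{(t-m_k)(t'-m_k)(1-r\tau_k)} .
\]
Substitute $v=\log(t-m_k)$ and $v'=\log(t'-m_k)$, so that $\tau_k=e^{-|v-v'|}$. These variables range over an interval of length
\[
\lambda_k\le b_k-\log\bigl(e^{a_k}(1-e^{-1})\bigr)=\ell_k-\log(1-e^{-1})\le\ell_k+1 .
\]
By \eqref{eq:logint}, $\ell_k\ge1$ and $1-r=|s-s'|/\max(s,s')\ge|s-s'|/q$, the $k$th factor is at most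
\[
\Bigl(1+\frac1{\ell_k}\Bigr)^2+\frac{2(\ell_k+1)}{\ell_k^2}\log\frac1{1-r}\le1+\frac3{\ell_k}+\frac4{\ell_k}\log\frac{q}{|s-s'|} .
\]
Now use $1+x\le e^x$ and multiply.

(c) By (b), $E\nu^\varepsilon(I)^2\le|I|^2\theta(\delta)$. With (a),
\[
\limsup_{\varepsilon\to0}E\bigl(\nu^\varepsilon(I)-|I|\bigr)^2\le|I|^2\theta(\delta)-2|I|^2+|I|^2=|I|^2(\theta(\delta)-1),
\]
and Chebyshev's inequality gives (c).
\end{proof}

The bounds in (b) and (c) depend on the chain only through $\delta$, not on the number of blocks.

\subsection{Proof of Theorem~\ref{thm:two}}\label{sub:two}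

It suffices to treat a fixed $I=[p,q]$ with rational endpoints. Let $N>12$ be an integer. For $k\in\mathbf{Z}$ let $\ell_k=N2^{|k|}$ and $T_k=[e^{a_k},e^{b_k}]$, where $a_0=0$, $b_k=a_k+\ell_k$ and $a_{k+1}=b_k+1$ for all $k\in\mathbf{Z}$. Then $\delta:=\sum_k1/\ell_k=3/N<1/4$, and $T_k$ tends to $0$ as $k\to-\infty$ and to $\infty$ as $k\to+\infty$. For $K\ge0$ the blocks with $|k|\le K$ form a chain; call its measure $\nu_K^\varepsilon$. For $\varepsilon\ge0$ let
\[
D_K(s)=\max_{|k|\le K}\,\min_{t\in T_k}|B(s,t)|,\qquad S_{K,\varepsilon}=\{s\in I:D_K(s)\le\varepsilon\},\qquad S_\infty=\bigcap_KS_{K,0}.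
\]
The function $D_K$ is continuous, so $S_{K,\varepsilon}$ is compact. The density of $\nu_K^\varepsilon$ vanishes off $S_{K,\varepsilon}$. A slice with $s\in S_\infty$ has a zero in every $T_k$, so $S_\infty\subset\mathcal{E}\cap I$.

If $\nu_K^\varepsilon(I)>0$ then $\min_ID_K\le\varepsilon$. The events $\{\min_ID_K\le\varepsilon\}$ decrease to $\{S_{K,0}\ne\varnothing\}$ as $\varepsilon\downarrow0$. By Proposition~\ref{prop:chain}(c), $P(S_{K,0}\ne\varnothing)\ge1-4(\theta(\delta)-1)$ for every $K$. The compact sets $S_{K,0}$ decrease in $K$, so $S_\infty\ne\varnothing$ exactly when all of them are nonempty, and $P(S_\infty\ne\varnothing)\ge1-4(\theta(3/N)-1)$. As $N\to\infty$ the right side tends to $1$. Thus $\{\mathcal{E}\cap I\ne\varnothing\}$ contains events of probability arbitrarily close to $1$. \qed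

\subsection{Proof of Theorem~\ref{thm:more}(a)}

The $\gamma$-\emph{energy} of a finite measure $\mu$ on $\mathbf{R}$ is $\mathcal{I}_\gamma(\mu)=\iint|s-s'|^{-\gamma}\mu(ds)\mu(ds')$. By Frostman's theorem, a compact set that carries a probability measure of finite $\gamma$-energy has Hausdorff dimension at least $\gamma$. The measures $\nu_K^\varepsilon$ have bounded mean energy, and we pass to a limit.

Keep the notation of Section~\ref{sub:two}. Fix $\gamma\in(0,1)$ and $N$ so large that $\gamma+4\delta<1$. By Proposition~\ref{prop:chain}(b),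
\[
E\,\mathcal{I}_\gamma(\nu_K^\varepsilon)\le e^{3\delta}q^{4\delta}\iint_{I^2}|s-s'|^{-\gamma-4\delta}\,ds\,ds'=:C_{\gamma,\delta}<\infty\qquad\text{for all }K,\varepsilon .
\]
By Proposition~\ref{prop:chain}(c), choose $\varepsilon_n\downarrow0$ such that $\nu_n:=\nu_n^{\varepsilon_n}$ satisfies $P(\nu_n(I)<|I|/2)\le4(\theta(\delta)-1)+1/n$. For $A>0$ let $E_n=\{\nu_n(I)\ge|I|/2,\ \mathcal{I}_\gamma(\nu_n)\le A\}$. Then $P(E_n)\ge1-4(\theta(\delta)-1)-1/n-C_{\gamma,\delta}/A$, and by Fatou's lemma infinitely many $E_n$ occur with probability at least $1-4(\theta(\delta)-1)-C_{\gamma,\delta}/A$.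

On $E_n$, $\mu_n=\nu_n/\nu_n(I)$ is a probability measure on $S_{n,\varepsilon_n}$ with $\mathcal{I}_\gamma(\mu_n)\le4A/|I|^2$. If infinitely many $E_n$ occur, a subsequence of these $\mu_n$ converges weakly to a probability measure $\mu$ on $I$. The closed sets $S_{n,\varepsilon_n}$ decrease in $n$, so $\mu$ is carried by each of them. Their intersection is $S_\infty$, since a point $s$ in all of them has $\min_{T_k}|B(s,\cdot)|\le\varepsilon_n$ for all $n\ge|k|$. For each $R$ the function $\min(|s-s'|^{-\gamma},R)$ is bounded and continuous, so its integral against $\mu\otimes\mu$ is at most $4A/|I|^2$; by monotone convergence $\mathcal{I}_\gamma(\mu)<\infty$. Hence $\dim_H(\mathcal{E}\cap I)\ge\dim_HS_\infty\ge\gamma$. Letting $A\to\infty$ and then $N\to\infty$ shows that $\dim_H(\mathcal{E}\cap I)\ge\gamma$ almost surely. Now let $\gamma\uparrow1$ along a sequence, and use that every $[p,q]$ contains a rational $I$.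

Finally, $\mathcal{E}\subset\bigcup_n\{s>0:\min_{[1/n,n]}|B(s,\cdot)|=0\}$. The right side is jointly measurable in $s$ and the sample point, and it contains a fixed $s$ with probability $0$ by Lemma~\ref{lem:planar}. By Fubini's theorem it is almost surely Lebesgue-null. \qed

\section{Dimension two: a Cantor set of zeros}\label{sec:cantor}

Infinitely many zeros in a compact $J\subset(0,\infty)$ accumulate at a point $t_0>0$ with $B(s,t_0)=0$. This point cannot be chosen in advance: for fixed $t_0$ the process $s\mapsto t_0^{-1/2}B(s,t_0)$ is a planar Brownian motion, and it does not return to $0$. In Section~\ref{sec:blocks} the blocks shrank toward $t=0$, where every slice vanishes. Now a logarithmically long block has to be anchored at a zero that has already been found. To average over such anchors we need a measure on the configurations $(s,t_1,\dots,t_k)$ of zeros, a local time. We construct it, show that a box with positive local time can be split into a box with one more interval and positive local time, and iterate.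

\subsection{The local time of a box}

A \emph{box} is a product $A=I\times J_1\times\dots\times J_k$ of intervals $I=[p,q]$, $J_j=[\alpha_j,\beta_j]$ with rational endpoints, $0<p<q$ and $0<\alpha_1<\beta_1<\alpha_2<\dots<\alpha_k<\beta_k$. There are countably many boxes. Put $\beta_0=0$. Points of $A$ are written $z=(s,t_1,\dots,t_k)$ and $z'=(s',t_1',\dots,t_k')$, and $\varsigma=|s-s'|$. Constants may depend on $A$. Let
\[
\Lambda^\varepsilon(A)=\int_A\prod_{j=1}^k\chi_\varepsilon(B(s,t_j))\,dz,\qquad V=\bigl(B(s,t_j),B(s',t_j')\bigr)_{j\le k},\qquad g(z,z')=\frac{(2\pi)^{-2k}}{\det(V)} .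
\]
Two elementary estimates control $g$. In \eqref{eq:pair} with $m=\beta_{j-1}$ we have $s,s'\ge p$ and $t_j-m,\,t_j'-m\ge\alpha_j-\beta_{j-1}>0$, and
\[
1-r\tau\ge\max(1-r,1-\tau)\ge\frac12\Bigl(\frac{\varsigma}{q}+\frac{|t_j-t_j'|}{\beta_k}\Bigr).
\]
Therefore
\begin{equation}\label{eq:pairlow}
\det\bigl(B(s,t_j),B(s',t_j')\,|\,\mathcal{G}_{\beta_{j-1}}\bigr)\ge c\,(\varsigma+|t_j-t_j'|),\qquad\det(V)\ge c\prod_{j=1}^k(\varsigma+|t_j-t_j'|),
\end{equation}
the second bound by (D1) and (D2), as in the proof of Proposition~\ref{prop:chain}(b). Also, with $\lambda(\varsigma)=\log(e+1/\varsigma)$,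
\begin{equation}\label{eq:logJ}
\iint_{J_j^2}\frac{dt\,dt'}{\varsigma+|t-t'|}\le2|J_j|\log\Bigl(1+\frac{|J_j|}{\varsigma}\Bigr)\le C\lambda(\varsigma).
\end{equation}

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] For every box $A$ we have $\iint_{A\times A}g<\infty$, $E\Lambda^\varepsilon(A)^2\le\iint_{A\times A}g$, and $\Lambda^\varepsilon(A)$ converges in $L^2$ as $\varepsilon\to0$ to a random variable $\Lambda(A)\ge0$.
\item[(b)] If $I$ and the $J_j$ are cut into finitely many rational subintervals, then almost surely $\Lambda(A)$ is the sum of $\Lambda$ over the resulting boxes.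
\item[(c)] Almost surely on $\{\Lambda(A)>0\}$ there is $z\in A$ with $B(s,t_j)=0$ for all $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:pairlow} and \eqref{eq:logJ}, $\iint g\le C\iint_{I^2}\lambda(|s-s'|)^k\,ds\,ds'<\infty$. We have
\[
E[\Lambda^\varepsilon(A)\Lambda^{\varepsilon'}(A)]=\iint_{A\times A}E\prod_j\chi_\varepsilon(B(s,t_j))\chi_{\varepsilon'}(B(s',t_j'))\,dz\,dz'.
\]
For $s\ne s'$, by \eqref{eq:avg} the integrand is at most $g$ and tends to $g$ as $\varepsilon,\varepsilon'\to0$. So the left side is at most $\iint g$ and tends to $\iint g$ by dominated convergence. Expanding the square gives $E(\Lambda^\varepsilon-\Lambda^{\varepsilon'})^2\to0$.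

(b) The identity holds for $\Lambda^\varepsilon$, since the sub-boxes overlap in Lebesgue-null sets, and it passes to the $L^2$ limit.

(c) Along a sequence $\varepsilon_n\to0$, $\Lambda^{\varepsilon_n}(A)\to\Lambda(A)$ almost surely. If $\Lambda(A)>0$ then $\Lambda^{\varepsilon_n}(A)>0$ for large $n$, so the continuous function $\max_j|B(s,t_j)|$ takes values $\le\varepsilon_n$ on $A$. Its minimum over the compact set $A$ is $0$.
\end{proof}

Call a box \emph{charged} if $\Lambda(A)>0$. Charged boxes exist over every $I$.

\begin{lemma}\label{lem:start}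
Almost surely, for every rational $I=[p,q]$ with $0<p<q$ there is an integer $n$ such that $I\times[1,n]$ is charged.
\end{lemma}

\begin{proof}
Fix $I$ and let $n\ge55$, so that $\ell=\log n>4$. The single block $[1,n]$ is a chain with $\delta=1/\ell<1/4$, and its measure satisfies $\nu^\varepsilon(I)\le\frac{2\pi q}{\ell}\Lambda^\varepsilon(I\times[1,n])$. With $c_n=\ell|I|/(4\pi q)$, Proposition~\ref{prop:chain}(c) gives $\liminf_{\varepsilon\to0}P(\Lambda^\varepsilon\ge c_n)\ge1-4(\theta(1/\ell)-1)$. Along a sequence $\varepsilon_j\to0$ with $\Lambda^{\varepsilon_j}\to\Lambda$ almost surely, $\Lambda^{\varepsilon_j}\ge c_n$ for infinitely many $j$ implies $\Lambda\ge c_n$. By Fatou's lemma $P(\Lambda(I\times[1,n])>0)\ge1-4(\theta(1/\log n)-1)$, which tends to $1$ as $n\to\infty$.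
\end{proof}

\subsection{Splitting an interval}

Fix a box $A$ and an index $i\le k$. For disjoint nondegenerate rational closed intervals $J'<J''$ in $J_i$, let $A^{J',J''}$ be the box obtained from $A$ by replacing $J_i$ with the two factors $J',J''$.

\begin{proposition}[Splitting]\label{prop:split}
Almost surely, if $A$ is charged then $A^{J',J''}$ is charged for some such $J',J''$.
\end{proposition}

At a configuration $z$ of zeros, the path $u\mapsto B(s,t_i+u)$ starts at $0$, and for small $u$ its variance is $su$. We imitate Section~\ref{sub:one} with $u$ in place of $t$. For $\rho\in(0,1/2)$ let $U=[\rho^2,\rho]$, a block of logarithmic length $\ell=\int_Udu/u=\log(1/\rho)$, and let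
\[
R_\rho^\varepsilon(z)=\frac{2\pi s}{\ell}\int_U\mathbf{1}\{t_i+u\in J_i\}\,\chi_\varepsilon(B(s,t_i+u))\,du,\qquad Q_\rho^\varepsilon=\int_AR_\rho^\varepsilon(z)\prod_{j=1}^k\chi_\varepsilon(B(s,t_j))\,dz .
\]
The weight $R_\rho^\varepsilon$ is normalized to have mean about $1$ given that $z$ is a configuration of zeros, and the weights at two distinct configurations become independent as $\rho\to0$. So $Q_\rho^\varepsilon$ should be close to $\Lambda^\varepsilon(A)$, although it sees only configurations with $k+1$ zeros.

\begin{proposition}\label{prop:approx}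
$\displaystyle\lim_{\rho\to0}\limsup_{\varepsilon\to0}E\bigl(Q_\rho^\varepsilon-\Lambda^\varepsilon(A)\bigr)^2=0$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:split} from Proposition~\ref{prop:approx}]
Let $\Omega_0$ be the event that $\Lambda(A^{J',J''})=0$ for all of the countably many pairs $J',J''$. Fix $\rho$ and cut $J_i$ into rational cells of length less than $\rho^2/4$. Since $u\ge\rho^2$, cells $C\ni t_i$ and $C'\ni t_i+u$ are at distance more than $\rho^2/2$. Substituting $t''=t_i+u$ gives $Q_\rho^\varepsilon\le\frac{2\pi q}{\ell}\sum\Lambda^\varepsilon(A^{C,C'})$, with the sum over the finitely many pairs of disjoint cells $C<C'$. By Lemma~\ref{lem:local}(a), $E[\Lambda^\varepsilon(A^{C,C'});\Omega_0]\to E[\Lambda(A^{C,C'});\Omega_0]=0$, so $E[Q_\rho^\varepsilon;\Omega_0]\to0$ as $\varepsilon\to0$. Hence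
\[
E[\Lambda(A);\Omega_0]=\lim_{\varepsilon\to0}E[\Lambda^\varepsilon(A);\Omega_0]\le\limsup_{\varepsilon\to0}E\bigl|Q_\rho^\varepsilon-\Lambda^\varepsilon(A)\bigr| .
\]
The right side tends to $0$ as $\rho\to0$, so $\Lambda(A)=0$ almost surely on $\Omega_0$.
\end{proof}

\subsection{The moments of $Q_\rho^\varepsilon$}

We begin the proof of Proposition~\ref{prop:approx}. Let
\[
X=B(s,t_i+u)-B(s,t_i),\qquad X'=B(s',t_i'+u')-B(s',t_i').
\]
By (D4), adjoining $B(s,t_i+u)$ and $B(s',t_i'+u')$ to $V$ gives the same determinant as adjoining $X$ and $X'$. It is positive for $s\ne s'$ by Lemma~\ref{lem:four} below, and it equals $\det(V)\det(X,X'\,|\,V)$ by (D1). The upper bound in \eqref{eq:avg}, with $2k+2$ variables, gives for every $\varepsilon$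
\begin{equation}\label{eq:Phi}
E(Q_\rho^\varepsilon)^2\le\iint_{A\times A}g\,\Phi_\rho,\qquad\Phi_\rho=\frac1{\ell^2}\iint_{U^2}\mathbf{1}\{t_i+u,\ t_i'+u'\in J_i\}\,\frac{ss'}{\det(X,X'\,|\,V)}\,du\,du' .
\end{equation}
The convergence in \eqref{eq:avg}, with $2k+1$ variables, and Fatou's lemma give
\[
\liminf_{\varepsilon\to0}E[Q_\rho^\varepsilon\Lambda^\varepsilon(A)]\ge\iint_{A\times A}g\,\Psi_\rho,\qquad\Psi_\rho=\frac1\ell\int_U\mathbf{1}\{t_i+u\in J_i\}\,\frac{s}{\operatorname{Var}(X\,|\,V)}\,du .
\]
Since $\operatorname{Var}(X\,|\,V)\le\operatorname{Var}X=su$, we have $\Psi_\rho\ge\mathbf{1}\{t_i\le\beta_i-\rho\}$. With Lemma~\ref{lem:local}(a),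
\[
\limsup_{\varepsilon\to0}E\bigl(Q_\rho^\varepsilon-\Lambda^\varepsilon(A)\bigr)^2\le\iint g\,\Phi_\rho-2\iint g\,\mathbf{1}\{t_i\le\beta_i-\rho\}+\iint g .
\]
The middle integral tends to $\iint g$ as $\rho\to0$, by monotone convergence. It remains to prove
\begin{equation}\label{eq:goal}
\limsup_{\rho\to0}\iint_{A\times A}g\,\Phi_\rho\le\iint_{A\times A}g .
\end{equation}

Away from the diagonal this is the asymptotic independence described above. Fix $\kappa>0$, let $\mathcal{R}_\kappa=\{\varsigma\ge\kappa,\ |t_i-t_i'|\ge\kappa\}\subset A\times A$, and let $\rho<\kappa$. On $\mathcal{R}_\kappa$ the intervals $[t_i,t_i+u]$ and $[t_i',t_i'+u']$ are disjoint, so $\operatorname{Cov}(X,X')=0$ by \eqref{eq:incr}. By the same formula the covariance of $X$ with each entry of $V$ is at most $qu$, and that of $X'$ is at most $qu'$. The covariance matrix $\Sigma_V$ has bounded entries and $\det\Sigma_V\ge c\kappa^k$ by \eqref{eq:pairlow}, so Cramer's rule gives $\|\Sigma_V^{-1}\|\le C_\kappa$. By the formula in (D1), conditioning on $V$ changes $\operatorname{Var}X=su$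 by at most $C_\kappa u^2$, $\operatorname{Var}X'=s'u'$ by at most $C_\kappa u'^2$, and the covariance by at most $C_\kappa uu'$. So the conditional covariance matrix of $(X/\sqrt{su},X'/\sqrt{s'u'})$ differs from the identity by entries of size at most $C_\kappa\rho$, and $\det(X,X'\,|\,V)\ge ss'uu'(1-C_\kappa\rho)$. For small $\rho$,
\begin{equation}\label{eq:off}
\Phi_\rho\le\frac{1+C_\kappa\rho}{\ell^2}\iint_{U^2}\frac{du\,du'}{uu'}=1+C_\kappa\rho\qquad\text{on }\mathcal{R}_\kappa .
\end{equation}
We must show that the complement of $\mathcal{R}_\kappa$ contributes little, uniformly in $\rho$. For this we need a lower bound on $\det(V,X,X')$ that is valid everywhere.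

\subsection{Four points in one interval}

Write $t=t_i$, $t'=t_i'$, and let $g_1,g_2,g_3$ be the successive gaps between the four times $t,\ t+u,\ t',\ t'+u'$ arranged in increasing order.

\begin{lemma}\label{lem:four}
If $t+u$ and $t'+u'$ lie in $J_i$, then $\det(V,X,X')\ge c\,D\prod_{j\ne i}(\varsigma+|t_j-t_j'|)$ for a number $D$ with
\[
D\ge c\,\varsigma^2uu',\qquad D\ge c\,g_1g_2g_3,\qquad\text{and hence}\qquad D^{-1}\le C\varsigma^{-1/2}(uu')^{-1/4}(g_1g_2g_3)^{-3/4}.
\]
\end{lemma}

\begin{proof}
Group the $2k+2$ values of $B$ according to the interval $J_j$ that contains their second parameter. By (D1) and (D2), the determinant is at least the product over $j$ of the conditional determinants of group $j$ given $\mathcal{G}_{\beta_{j-1}}$. The groups $j\ne i$ are pairs, bounded by \eqref{eq:pairlow}. Let $D$ be the factor $j=i$ and $m=\beta_{i-1}$. By (D3), $D$ is the determinant of the values of a sheet $\widehat{B}$ at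
\[
(s,t-m),\quad(s,t-m+u),\quad(s',t'-m),\quad(s',t'-m+u'),
\]
and all four second parameters are at least $\alpha_i-\beta_{i-1}>0$.

For the first bound, reveal the sheet in the $s$-direction. Let $s<s'$; the other case is the same with the two pairs exchanged. By (D4) the two values on the slice $s$ have determinant $s^2(t-m)u\ge cu$. By (D2) we may condition the other two on all $\widehat{B}(a,\cdot)$, $a\le s$, and by (D3) and (D4) their conditional determinant is then $\varsigma^2(t'-m)u'\ge c\varsigma^2u'$.

For the second bound, reveal the sheet in the $t$-direction. Take the four values in the order of their second parameters. The first has variance at least $p(\alpha_i-\beta_{i-1})$. Condition each later one on all values of $\widehat{B}$ up to the preceding time; by (D3) its conditional variance is its first parameter times the gap, which is at least $p$ times the gap.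

The last bound is the product of the first to the power $1/4$ and the second to the power $3/4$.
\end{proof}

Neither bound suffices alone, since $\varsigma^{-2}$ is not integrable in $s-s'$ and $(g_1g_2g_3)^{-1}$ is not integrable in the gaps. With weights $\vartheta$ and $1-\vartheta$, $0<\vartheta<1/2$, both singularities become integrable. Nothing is lost in the main case: when the intervals $(t,t+u)$ and $(t',t'+u')$ are disjoint, $u$ and $u'$ are two of the gaps, both bounds contain the factor $uu'$, and the interpolated bound keeps the exact power $(uu')^{-1}$ that matches the normalization $\ell^{-2}$. For $\kappa\in(0,\infty]$ let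
\[
\Gamma_\rho(\kappa)=\frac1{\ell^2}\iint_{J_i^2}dt\,dt'\,\mathbf{1}\{|t-t'|<\kappa\}\iint_{U^2}du\,du'\,\mathbf{1}\{t+u,\ t'+u'\in J_i\}\,(uu')^{-1/4}(g_1g_2g_3)^{-3/4}.
\]

\begin{lemma}\label{lem:gamma}
For all $\rho\in(0,1/2)$ and $\kappa>0$, $\ \Gamma_\rho(\infty)\le C$ and $\Gamma_\rho(\kappa)\le C(\kappa^{1/4}+\ell^{-1}+\ell^{-2})$.
\end{lemma}

\begin{proof}
By symmetry we may assume $t<t'$. Up to a null set there are three orderings. In each we fix $t$, whose integral contributes the factor $|J_i|$.

\emph{Disjoint: $t+u<t'$.} The gaps are $u$, $y=t'-t-u$ and $u'$, and the integrand is $(uu')^{-1}y^{-3/4}$. For fixed $u,u'$ integrate over $t'$. Since $0<y<\min(t'-t,|J_i|)$, this gives at most $4\min(\kappa,|J_i|)^{1/4}(uu')^{-1}$. The integral over $u,u'$ gives $\ell^2$. The contribution is at most $C\min(\kappa,|J_i|)^{1/4}$.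

\emph{Nested: $t'+u'<t+u$.} Let $w=u-u'>0$. The gaps are $y=t'-t$, $u'$ and $w-y$, and the integrand is $u^{-1/4}u'^{-1}(y(w-y))^{-3/4}$. Scaling $y=wx$ gives $\int_0^w(y(w-y))^{-3/4}dy=Cw^{-1/2}$. Since $u\ge w$, the result is at most $Cu'^{-1}w^{-3/4}$. For fixed $u'$ integrate over $w\in(0,1)$, and then over $u'\in U$. The contribution is at most $C\ell/\ell^2$.

\emph{Interlaced: $t'<t+u<t'+u'$.} Here $g_1=t'-t$, $u=g_1+g_2$ and $u'=g_2+g_3$. The map $(t',u,u')\mapsto(g_1,g_2,g_3)$ has Jacobian $1$ and takes values in $(0,1)^3$. From $g_1+g_2\ge g_1^{3/4}g_2^{1/4}$ and $g_2+g_3\ge g_3^{3/4}g_2^{1/4}$ we get $(uu')^{-1/4}\le g_1^{-3/16}g_2^{-1/8}g_3^{-3/16}$. The integrand is at most $g_1^{-15/16}g_2^{-7/8}g_3^{-15/16}$, which is integrable on $(0,1)^3$. The contribution is at most $C/\ell^2$.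

Add the three contributions and use $\ell\ge\log2$ for the first claim.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:approx}]
By \eqref{eq:Phi} and (D1), $g\Phi_\rho$ is the integral over the admissible $u,u'$ of $(2\pi)^{-2k}\ell^{-2}ss'/\det(V,X,X')$. Insert Lemma~\ref{lem:four}. The bound factors into a function of $\varsigma$ and of the $t_j,t_j'$ with $j\ne i$, and the integrand of $\Gamma_\rho$. Integrating the $t_j,t_j'$ with \eqref{eq:logJ}, and writing $F(\kappa)=\int_0^\kappa\varsigma^{-1/2}\lambda(\varsigma)^{k-1}d\varsigma<\infty$, we get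
\[
\iint_{\{\varsigma<\kappa\}}g\,\Phi_\rho\le CF(\kappa)\,\Gamma_\rho(\infty),\qquad\iint_{\{|t_i-t_i'|<\kappa\}}g\,\Phi_\rho\le CF(q)\,\Gamma_\rho(\kappa).
\]
These two regions cover the complement of $\mathcal{R}_\kappa$. With \eqref{eq:off} and Lemma~\ref{lem:gamma}, for small $\rho$,
\[
\iint g\,\Phi_\rho\le(1+C_\kappa\rho)\iint g+CF(\kappa)+C\bigl(\kappa^{1/4}+\ell^{-1}+\ell^{-2}\bigr).
\]
Let $\rho\to0$, so that $\ell\to\infty$, and then $\kappa\to0$. This proves \eqref{eq:goal}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:more}(b)}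

Work on the almost sure event on which Lemma~\ref{lem:start} holds, and on which Lemma~\ref{lem:local}(b),(c) and Proposition~\ref{prop:split} hold for all boxes, all rational cuttings and all indices $i$; these are countably many conditions. Given $0<p<q$, choose a rational $I_0\subset[p,q]$ and an integer $n$ such that $I_0\times J_\varnothing$ is charged, where $J_\varnothing=[1,n]$.

We construct nested intervals $I_m$ and, for each binary word $w$ of length $m$, an interval $J_w$, such that the $J_w$ with $|w|=m$ are disjoint, the box $A_m=I_m\times\prod_{|w|=m}J_w$ (factors in increasing order) is charged, $J_{w0}\cup J_{w1}\subset J_w$, and $I_m$ and the $J_w$ have length at most $2^{-m}$ for $m\ge1$. Given $A_m$, apply Proposition~\ref{prop:split} $2^m$ times, once to each factor $J_w$. This replaces each $J_w$ by disjoint subintervals $J_{w0}'<J_{w1}'$ and leaves the box charged. Cut $I_m$ and all the new intervals into rational pieces of length at most $2^{-m-1}$. By Lemma~\ref{lem:local}(b) one of the resulting boxes is charged; its factors define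 $I_{m+1}\subset I_m$ and $J_{w'}\subset J_{w'}'$ for $|w'|=m+1$.

By Lemma~\ref{lem:local}(c) there are $s_m\in I_m$ and $t_{m,w}\in J_w$ with $B(s_m,t_{m,w})=0$ for all $|w|=m$. Let $\{s^*\}=\bigcap_mI_m$, and for $\omega\in\{0,1\}^{\mathbf{N}}$ with initial words $\omega|m$ let $\{t_\omega\}=\bigcap_mJ_{\omega|m}$. Then $s_m\to s^*$ and $t_{m,\omega|m}\to t_\omega$, so $B(s^*,t_\omega)=0$ by continuity. If $\omega|m=\omega'|m$ then $|t_\omega-t_{\omega'}|\le2^{-m}$, so $\omega\mapsto t_\omega$ is continuous. If $\omega|m\ne\omega'|m$ then $t_\omega$ and $t_{\omega'}$ lie in disjoint intervals, so the map is injective. A continuous injection of the compact space $\{0,1\}^{\mathbf{N}}$ into $\mathbf{R}$ is a homeomorphism onto its image. Thus $Z_{s^*}\cap[1,n]$ contains a copy of the Cantor set, and $s^*\in[p,q]$. \qed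

\section{The largest zero set of a slice}\label{sec:class}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
The case $d=2$ is Theorem~\ref{thm:more}(b), and the case $d\ge4$ is \eqref{eq:OP}. For $d=3$ the supremum is at most $1$ by Theorem~\ref{thm:three}. It remains to show that a zero exists almost surely, whereas \eqref{eq:OP} gives only positive probability.

For $0<\eta\le\infty$ let $\Omega_\eta$ be the event that $B$ has a zero in $(0,\eta)\times(0,\infty)$. For finite $\eta$ it lies in $\mathcal{F}_\eta$, being a countable union of events that $|B|$ has minimum $0$ on a compact rectangle. For $c>0$ the process $c^{-1/2}B(c\,\cdot,\cdot)$ is again a Brownian sheet, so $P(\Omega_\eta)$ is the same for all finite $\eta$. As $\Omega_\eta\uparrow\Omega_\infty$, the common value is $P(\Omega_\infty)>0$. Hence $F=\bigcap_n\Omega_{1/n}$ has probability $P(\Omega_\infty)>0$, and $F\in\mathcal{F}_a$ for every $a>0$. For $\varphi$ as in the proof of Lemma~\ref{lem:smp}, the Markov property gives $E[\mathbf{1}_F\,\varphi(B(a+\cdot,\cdot)-B(a,\cdot))]=P(F)E\varphi(B)$.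 Let $a\downarrow0$ and use $B(0,\cdot)=0$ to get $E[\mathbf{1}_F\,\varphi(B)]=P(F)E\varphi(B)$. So $F$ is independent of $\sigma(B)$, hence of itself, and $P(F)=1$. Therefore $P(\Omega_\infty)=1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kh} Davar Khoshnevisan, \emph{Slices of Brownian Sheet: New Results, and Open Problems}, arXiv:math/0510518 (2005).
\end{thebibliography}
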